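\title{Failure of dimension rigidity for finitely generated Kleinian groups in dimension four and higher}

\begin{abstract}
Let $G$ be a non-elementary discrete group of M\"obius transformations of $S^d$, let $\delta$ be its Poincar\'e exponent, and let $k$ be the topological dimension of its limit set. Das, Simmons and Urba\'nski proved that either $\delta>k$ or the limit set is a round $k$-sphere, provided that the non-radial part of the limit set has $\delta$-dimensional Hausdorff measure zero, and they asked whether for $d\ge3$ this hypothesis can be replaced by finite generation of $G$. We show that it cannot: for every $d\ge4$ there is a finitely generated group whose Poincar\'e exponent and whose limit set's Hausdorff and topological dimensions all equal $3$, and whose limit set properly contains a round $3$-sphere. The group is generated by a strong loxodromic element and a finitely generated normal subgroup $N$ of a lattice in $\operatorname{Isom}(\mathbb H^4)$ with quotient of Heisenberg type; transience of the quotient makes the Poincar\'e series of $N$ converge at exponent $3$. The case $d=3$ is not settled here.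
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A M\"obius transformation of $\widehat{\mathbb R}^d=\mathbb R^d\cup\{\infty\}$ is a composition of inversions in spheres and reflections in hyperplanes. Stereographic projection identifies $\widehat{\mathbb R}^d$ with the unit sphere $S^d\subset\mathbb R^{d+1}$, and the M\"obius transformations of $S^d$ are the boundary values of the isometries of hyperbolic space $\mathbb H^{d+1}$, realized as the open unit ball. Let $o$ be the center of the ball, and for an isometry $g$ put $\|g\|=\operatorname{dist}(o,go)$, the hyperbolic displacement of $o$.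

Let $G$ be a discrete group of M\"obius transformations of $S^d$. Its \emph{limit set} $\mathbf K=\Lambda(G)\subset S^d$ is the set of accumulation points of the orbit $Go$ in the closed ball, and $G$ is \emph{non-elementary} if $\mathbf K$ has more than two points. A point $\eta\in\mathbf K$ is \emph{radial} if it is the limit of a sequence of orbit points that stay within bounded hyperbolic distance of the geodesic ray from $o$ to $\eta$; the radial points form the \emph{radial limit set} $\mathbf L$. The \emph{Poincar\'e series} and the \emph{Poincar\'e exponent} of $G$ are
\[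
\mathcal P_G(s)=\sum_{g\in G}e^{-s\|g\|},\qquad \delta=\delta(G)=\inf\{s\ge0:\mathcal P_G(s)<\infty\}.
\]
By the triangle inequality, moving the base point changes each term by a bounded factor, so convergence of $\mathcal P_G(s)$ does not depend on the base point. The group is of \emph{divergence type} if $\mathcal P_G(\delta)=\infty$. We write $\mathcal H^s$ for $s$-dimensional Hausdorff measure, $\operatorname{HD}$ for Hausdorff dimension and $\operatorname{TD}$ for topological dimension. A \emph{generalized $k$-sphere} is a round $k$-dimensional sphere in $\mathbb R^d$ or a $k$-dimensional affine subspace of $\mathbb R^d$ together with $\infty$; on $S^d$ these sets are exactly the round $k$-spheres.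

The exponent $\delta$ measures how fast the orbit grows, and a theorem of Bishop and Jones gives it a second meaning: $\delta=\operatorname{HD}(\mathbf L)$ for non-elementary $G$. Put $k=\operatorname{TD}(\mathbf K)$. Topological dimension never exceeds Hausdorff dimension, so if every limit point is radial then $k\le\delta$, and one asks when equality holds. It holds for a group that preserves a totally geodesic $\mathbb H^{k+1}\subset\mathbb H^{d+1}$ and acts cocompactly on it: every geodesic ray in $\mathbb H^{k+1}$ stays near the orbit, so $\mathbf L=\mathbf K=S^k$ and $\delta=k$. There is a heuristic reason to expect no other examples. Near a radial point, elements of $G$ magnify arbitrarily small pieces of $\mathbf K$ to pieces of definite size. If $\mathbf K$ looks like a $k$-plane at small scales around such a point, the magnified pieces look more and more like pieces of a round $k$-sphere, and they are all pieces of the same set $\mathbf K$. So $\mathbf K$ should be either round or wrinkled at every scale, and wrinkling at every scale should raise the dimension. This suggests the following \emph{dichotomy}: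
\begin{equation}\label{eq:dich}
\text{either }\ \delta>k,\ \text{ or }\ \mathbf K\text{ is a generalized $k$-sphere.}
\end{equation}
Das, Simmons and Urba\'nski \cite{DSU} proved \eqref{eq:dich} under the hypothesis $\mathcal H^\delta(\mathbf K\setminus\mathbf L)=0$. The hypothesis holds whenever $\operatorname{HD}(\mathbf K\setminus\mathbf L)=0$, for instance for geometrically finite groups. For $d=2$ the dichotomy is known for all finitely generated non-elementary groups, with no hypothesis on $\mathbf K\setminus\mathbf L$. This makes a positive answer to the following question, posed in \cite{DSU}, the natural guess.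

\begin{quote}
\textbf{Question.} Let $3\le d<\infty$ and let $G$ be a finitely generated non-elementary discrete group of M\"obius transformations of $S^d$. Does the dichotomy \eqref{eq:dich} hold?
\end{quote}

\subsection{Results}

The answer is no in every dimension $d\ge4$.

\begin{theorem}\label{thm:A}
For every $d\ge4$ there is a finitely generated non-elementary discrete group $G$ of M\"obius transformations of $S^d$ such that
\[
\operatorname{TD}(\mathbf K)=\operatorname{HD}(\mathbf K)=\delta=3,\qquad \mathcal P_G(3)<\infty,
\]
and $\mathbf K$ properly contains a round $3$-sphere, so that $\mathbf K$ is not a generalized $3$-sphere. Hence neither alternative of \eqref{eq:dich} holds for $G$. The group $G$ may be taken orientation preserving.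
\end{theorem}

\begin{theorem}\label{thm:B}
\textup{(a)} For every $d\ge5$ the statement of Theorem~\ref{thm:A} holds with $3$ replaced by $4$.

\textup{(b)} Let $k\ge2$. Suppose there is a finitely generated torsion-free discrete group $N<\operatorname{Isom}(\mathbb H^{k+1})$ with $\Lambda(N)=S^k$ and $\mathcal P_N(k)<\infty$. Then for every $d\ge k+1$ there is a finitely generated non-elementary discrete group $G$ of M\"obius transformations of $S^d$ that contains a copy of $N$, satisfies $\operatorname{TD}(\mathbf K)=\operatorname{HD}(\mathbf K)=k$ and $\mathcal P_G(k)<\infty$ (so $\delta\le k$), and whose limit set properly contains a round $k$-sphere, hence is not a generalized $k$-sphere.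
\end{theorem}

In the other direction, the extreme values of $k$ cause no trouble, and finite generation does force a lower bound on $\delta$.

\begin{theorem}\label{thm:C}
Let $G$ be a non-elementary discrete group of M\"obius transformations of $S^d$ and let $k=\operatorname{TD}(\mathbf K)$. If $k=0$ or $k=d$, the dichotomy \eqref{eq:dich} holds. If $G$ is finitely generated and $k\ge1$, then $\mathcal P_G(1)=\infty$; in particular $\delta\ge1$. So for finitely generated $G$ with $k=1$ one always has $\delta\ge k$, and $\delta=k$ forces $G$ to be of divergence type.
\end{theorem}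

For $d=3$ our construction gives no counterexample: Theorem~\ref{thm:B}(b) would need $k=2$, and we produce no group $N<\operatorname{Isom}(\mathbb H^3)$ with the required properties. In that dimension Theorem~\ref{thm:C} gives the dichotomy for $k=0$ and $k=3$; for $k=1$ it gives only that $\delta>1$, or $\delta=1$ and $G$ is of divergence type; the case $k=2$ is left unsettled. In the examples of Theorems~\ref{thm:A} and \ref{thm:B}(a) one has $\delta=k$ exactly, and we do not know whether $\delta<k$ can occur for a finitely generated group.

\subsection{How the examples are built}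

The cheapest way to destroy roundness is to take a group $N$ with limit set $S^k\subset S^d$ and to adjoin a loxodromic element $g$ whose fixed points lie off $S^k$. If $g$ contracts strongly, ping-pong shows that $G=\langle N,g\rangle$ is discrete and that its limit set consists of countably many round $k$-spheres, countably many points, and a residual set coded by infinite alternating words. The words with $j$ powers of $g$ contribute at most $\sigma^{j+1}\varepsilon^j$ to a version of $\mathcal P_G(k)$, where $\sigma$ is comparable to $\mathcal P_N(k)$ and $\varepsilon$ is as small as we like. So everything works if $\mathcal P_N(k)<\infty$. This is Theorem~\ref{thm:B}(b), proved in Section~\ref{sec:comb}.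

A cocompact group $N$ does not qualify. Its orbit has at least $ce^{kr}$ points in the ball of radius $r$, because balls of a fixed radius about these points cover a ball of volume comparable to $e^{kr}$, and therefore $\mathcal P_N(k)=\infty$. We need a group that is much thinner than a lattice and still has the whole sphere $S^k$ as its limit set. An infinite normal subgroup $N$ of a lattice $\Gamma$ has the full limit set, and $\mathcal P_N(k)$ converges when the simple random walk on $\Gamma/N$ is transient. Section~\ref{sec:tree} shows this by hand on a tree, and Section~\ref{sec:walk} proves it in hyperbolic space.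

The real difficulty is to make $N$ finitely generated. In Section~\ref{sec:push} we give a combinatorial criterion under which a homomorphism from a finite-index subgroup of a right-angled Coxeter group to $\mathbb Z^m$ has finitely generated kernel. In Section~\ref{sec:poly} the criterion is applied to two right-angled polytopes of finite volume. In $\mathbb H^5$ it holds with $m=3$; since $\mathbb Z^3$ is transient, this proves Theorem~\ref{thm:B}(a). In $\mathbb H^4$ we obtain it only with $m=2$, and $\mathbb Z^2$ is recurrent. Section~\ref{sec:heis} repairs this by lifting the map to $\mathbb Z^2$ to a map to the Heisenberg group and showing, with the Bieri--Neumann--Strebel invariant, that the smaller kernel is still finitely generated. Section~\ref{sec:back} collects background, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.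

\section{A model on a tree}\label{sec:tree}

The link between random walks on a quotient and convergence at the critical exponent is an identity that can be computed in a few lines when hyperbolic space is replaced by a tree. This section is not used in the proofs.

Let $F$ be a free group of rank $r\ge2$ with a fixed basis, let $|g|$ be word length, and put $q=2r-1$. The Cayley graph of $F$ is the $(q+1)$-regular tree. There are $(q+1)q^{m-1}$ elements of length $m\ge1$, so $\sum_{g\in F}e^{-s|g|}$ converges exactly for $s>\log q$. Thus $F$ plays the role of a lattice, $\log q$ plays the role of $k$, and the series of $F$ diverges at the critical exponent.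

Run the simple random walk on the tree, and let $f$ be the probability that the walk ever reaches a given neighbor of its starting point. The first step goes to that neighbor with probability $\frac1{q+1}$; otherwise the walk is at distance two and must come closer twice. Hence
\[
f=\frac1{q+1}+\frac q{q+1}f^2,
\]
with roots $1$ and $1/q$. Away from the starting point the distance to it increases with probability $\frac q{q+1}>\frac12$, so the walk escapes with positive probability, and $f=1/q$. The walk returns to its starting point with probability $f$, and to reach $g$ from $1$ it must pass through the vertices of the geodesic in order. The expected number of visits to $g$ is therefore $f^{|g|}/(1-f)=\frac q{q-1}q^{-|g|}$.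

Now let $N\lhd F$. The walk projects to the walk on $F/N$ driven by the images of the generators, and the projected walk is at the identity exactly when the original walk is in $N$. Therefore
\begin{equation}\label{eq:tree}
\text{expected number of visits to the identity of }F/N\;=\;\frac q{q-1}\sum_{n\in N}e^{-|n|\log q}.
\end{equation}
The Poincar\'e series of $N$ converges at the critical exponent of $F$ if and only if the walk on $F/N$ is transient. If $N$ is the commutator subgroup, then $F/N=\mathbb Z^r$ with its standard generators, and the series diverges for $r=2$ and converges for $r\ge3$.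

The model also shows the obstacle. A nontrivial finitely generated normal subgroup of a free group has finite index, so no nontrivial $N$ with transient quotient is finitely generated. To obtain finitely generated kernels we need lattices with many commuting relations, and these come from right-angled polytopes.

\section{Background}\label{sec:back}

\subsection{Estimates in the ball model}

The hyperbolic metric on the unit ball is $2|dx|/(1-|x|^2)$. A point $x$ at hyperbolic distance $D$ from $o=0$ has $|x|=\tanh(D/2)$, so
\begin{equation}\label{eq:cosh}
1-|x|^2=\cosh^{-2}(D/2)=\frac{4e^{-D}}{(1+e^{-D})^2}\in[e^{-D},4e^{-D}].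
\end{equation}
An isometry $\gamma$ extends to a conformal map of the closed ball. Its Euclidean stretch factor at $x$, with $\alpha=\gamma^{-1}o$, is
\begin{equation}\label{eq:der}
|\gamma'(x)|=\frac{1-|\alpha|^2}{|x-\alpha|^2+(1-|x|^2)(1-|\alpha|^2)}\qquad(|x|\le1).
\end{equation}
For $\xi\in S^d$ the number $|\gamma'(\xi)|$ is also the stretch factor of $\gamma|_{S^d}$ in the spherical metric.

\begin{lemma}\label{lem:ball}
\textup{(a)} For $|x|\le1$ and $\xi\in S^d$,
\[
|\gamma'(x)|\le\frac{4e^{-\|\gamma\|}}{|x-\gamma^{-1}o|^2},\qquad |\gamma'(\xi)|\ge\tfrac14e^{-\|\gamma\|}.
\]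
\textup{(b)} If $\gamma_io\to\eta\in S^d$ and $\gamma_i^{-1}o\to\zeta$, then $\gamma_i\xi\to\eta$ for every $\xi\in S^d\setminus\{\zeta\}$.

\textup{(c)} If $\operatorname{dist}(x,y)\le L$, then $|x-y|\le2Le^{L}e^{-\operatorname{dist}(o,x)}$.
\end{lemma}

\begin{proof}
(a) Combine \eqref{eq:cosh} and \eqref{eq:der}, using $\operatorname{dist}(o,\alpha)=\|\gamma\|$ and $|\xi-\alpha|\le2$.

(b) We have $\|\gamma_i\|\to\infty$, so $\zeta\in S^d$, and $\zeta$ does not lie on the segment $[o,\xi]$. By (a), $|\gamma_i'|\to0$ uniformly on this segment. Its image joins $\gamma_io$ to $\gamma_i\xi$ and has Euclidean length tending to $0$.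

(c) At each point $z$ of the geodesic from $x$ to $y$, Euclidean length is $\frac12(1-|z|^2)\le2e^{-\operatorname{dist}(o,z)}\le2e^{L}e^{-\operatorname{dist}(o,x)}$ times hyperbolic length.
\end{proof}

\subsection{Discrete groups}

An isometry is \emph{loxodromic} if it has exactly two fixed points in the closed ball, both on the sphere; one is attracting and the other repelling, and both lie in the limit set of any discrete group containing the isometry. A \emph{lattice} in $\operatorname{Isom}(\mathbb H^n)$ is a discrete subgroup with a fundamental domain of finite volume. We use four textbook facts.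
\begin{itemize}
\item[(F1)] If $G$ is discrete and non-elementary, every nonempty closed $G$-invariant subset of the sphere contains $\Lambda(G)$.
\item[(F2)] A non-elementary discrete group contains a loxodromic element and a nonabelian free subgroup.
\item[(F3)] The limit set of a lattice in $\operatorname{Isom}(\mathbb H^n)$ is all of $S^{n-1}$.
\item[(F4)] An isometry of finite order fixes a point of $\mathbb H^n$.
\end{itemize}

\begin{lemma}\label{lem:normal}
If $\Gamma$ is discrete and non-elementary and $N\lhd\Gamma$ is infinite, then $\Lambda(N)=\Lambda(\Gamma)$.
\end{lemma}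

\begin{proof}
An infinite discrete group has an unbounded orbit, so $\Lambda(N)$ is a nonempty closed subset of $\Lambda(\Gamma)$. Let $n_io\to\eta\in\Lambda(N)$ and $\gamma\in\Gamma$. The points $\gamma n_i\gamma^{-1}o\in No$ are at distance $\|\gamma\|$ from $\gamma n_io\to\gamma\eta$, so they converge to $\gamma\eta$ by Lemma~\ref{lem:ball}(c). Thus $\Lambda(N)$ is $\Gamma$-invariant, and (F1) applies.
\end{proof}

\subsection{Dimension}

For separable metric spaces, topological (covering) dimension is monotone under inclusion, and $\operatorname{TD}(S^k)=k$. We use two theorems.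
\begin{itemize}
\item[(D1)] (Szpilrajn) If $m\ge0$ is an integer and $\mathcal H^{m+1}(X)=0$, then $\operatorname{TD}(X)\le m$. Consequently $\operatorname{TD}(X)\le\operatorname{HD}(X)$.
\item[(D2)] (Hurewicz--Wallman) A closed subset of $S^d$ of topological dimension $d$ has nonempty interior.
\end{itemize}
The Hausdorff dimension of a countable union is the supremum of the dimensions of its members.

\section{What finite generation forces}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The case $k=0$.} We show $\delta>0$. By (F2), $G$ contains a free group with basis $h_1,h_2$. Put $L=\max(\|h_1\|,\|h_2\|)$. The $4\cdot3^{m-1}$ elements of word length $m$ have displacement at most $Lm$, so $\mathcal P_G(s)=\infty$ whenever $sL\le\log3$.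

\emph{The case $k=d$.} By (D2) the interior $U$ of $\mathbf K$ is nonempty. The fixed points of loxodromic elements form a nonempty $G$-invariant subset of $\mathbf K$, which is dense in $\mathbf K$ by (F1). So some loxodromic $h\in G$ has a fixed point in $U$, and after replacing $h$ by $h^{-1}$ if necessary this fixed point is repelling. The sets $h^m(U)\subset\mathbf K$, $m\ge0$, cover the complement of the attracting fixed point. Since $\mathbf K$ is closed, $\mathbf K=S^d$, a generalized $d$-sphere.

\emph{Finitely generated groups.} The idea is to draw a Cayley graph in the ball: if $\mathcal P_G(1)<\infty$, the drawing has finite total length, and its accumulation set can be covered by connected pieces of small total length. Let $\mathcal S$ be a finite symmetric generating set, let $X$ be the Cayley graph with edges $\{g,gs\}$, $s\in\mathcal S$, and give such an edge the length $|go-gso|$. Since $\operatorname{dist}(go,gso)=\|s\|$, Lemma~\ref{lem:ball}(c) gives $|go-gso|\le Ce^{-\|g\|}$ with $C$ depending only on $\mathcal S$. Suppose $\mathcal P_G(1)<\infty$. Then the sum of all edge lengths is finite. Let $F_\rho$ be the finite set of elements of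 word length at most $\rho$, and let $t_\rho$ be the total length of the edges with no endpoint in $F_\rho$; then $t_\rho\to0$ as $\rho\to\infty$. Remove $F_\rho$ from $X$. Since $X$ is connected, each component of the remaining graph contains a neighbor of a vertex of $F_\rho$, so there are finitely many components $X_1,\dots,X_q$. Two vertices of $X_i$ are joined by a simple path in $X_i$, so $\operatorname{diam}(X_io)$ is at most the total length of the edges of $X_i$, and $\sum_i\operatorname{diam}(X_io)\le t_\rho$. As $F_\rho$ is finite, the closures of the sets $X_io$ cover $\mathbf K$. Letting $\rho\to\infty$ gives $\mathcal H^1(\mathbf K)=0$, and (D1) gives $k\le0$. Hence $k\ge1$ implies $\mathcal P_G(1)=\infty$ and $\delta\ge1$. The last sentence of the theorem follows.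
\end{proof}

\section{Adjoining a strong loxodromic element}\label{sec:comb}

We prove Theorem~\ref{thm:B}(b). Let $N$ be as in the theorem and let $d\ge k+1$.

\subsection{The action of $N$ off the sphere}

Write $\mathbb R^{d+1,1}=\mathbb R^{k+1,1}\oplus\mathbb R^{d-k}$ and let $N$ act by its given action on the first summand and trivially on the second. This extends the action of $N$ from the totally geodesic subspace $\mathbb H^{k+1}$ to $\mathbb H^{d+1}$. We use the ball model with $o\in\mathbb H^{k+1}$. Displacements $\|n\|$ are unchanged, and $\Lambda(N)=S^k\subset S^d$. Put $\Omega=S^d\setminus S^k$, which is nonempty because $d\ge k+1$.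

The action of $N$ on $\Omega$ is free and properly discontinuous. Indeed, points of $S^d$ are rays of future-pointing null vectors $(x,y)$, $\langle x,x\rangle+|y|^2=0$, and $S^k$ is given by $y=0$. Off $S^k$ normalize $|y|=1$; then $\langle x,x\rangle=-1$, so $\Omega\cong\mathbb H^{k+1}\times S^{d-k-1}$ with action $n(x,y)=(nx,y)$. A torsion-free discrete group acts freely and properly discontinuously on $\mathbb H^{k+1}$.

So we can choose concentric round balls $B'\subset B\subset\overline B\subset B^+$ in $S^d$, with $B'$ closed, $B$ and $B^+$ open, $\overline{B^+}\subset\Omega$, and $nB^+\cap B^+=\emptyset$ for $1\ne n\in N$. Put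
\[
Y=S^d\setminus B,\qquad O=B^+\setminus\overline B .
\]
The closed cap $Y$ and the small ball $B'$ are the ping-pong sets. The open shell $O$ supplies test points that lie in $Y$ together with all their $N$-images:
\begin{itemize}
\item[(P1)] $n\xi\in Y$ for all $\xi\in O$ and $n\in N$;
\item[(P2)] $nB'\subset Y$ for all $1\ne n\in N$.
\end{itemize}
Both hold because $nB^+$ is disjoint from $B^+\supset B$ for $n\ne1$, and $O\subset Y$.

Displacement is only subadditive on products, while derivatives are multiplicative, so we estimate derivatives on $S^d$ and return to displacements by Lemma~\ref{lem:ball}(a). Fix $\xi_0\in O$. The orbit $No$ lies in the closed Euclidean disk $\mathbb H^{k+1}\cup S^k$, which has positive distance from the compact set $B'\cup\{\xi_0\}\subset\Omega$. By Lemma~\ref{lem:ball}(a), $|n'|\le Ce^{-\|n\|}$ on $B'\cup\{\xi_0\}$ with $C$ independent of $n$. The hypothesis $\mathcal P_N(k)<\infty$ gives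
\[
\sigma:=\max\Big\{\sum_{n\in N}\sup_{B'}|n'|^k,\ \sum_{n\in N}|n'(\xi_0)|^k\Big\}<\infty .
\]

\subsection{The element $g$}

Fix distinct points $p_-,p_+$ in the interior of $B'$ and a M\"obius map $\varphi:S^d\to\widehat{\mathbb R}^d$ with $\varphi(p_-)=0$, $\varphi(p_+)=\infty$. Choose $0<r<R$ such that $\varphi^{-1}\{|x|\le r\}$ and $\varphi^{-1}\{|x|\ge R\}$ lie in $B'$. Since $Y$ is disjoint from $B'$, we have $\varphi(Y)\subset\{r<|x|<R\}$. For $\tau$ with $e^\tau\ge R/r$ let $g=\varphi^{-1}\circ(x\mapsto e^\tau x)\circ\varphi$. Multiplication by $e^{m\tau}$ maps $\{r<|x|<R\}$ into $\{|x|>R\}$ for $m\ge1$ and into $\{|x|<r\}$ for $m\le-1$. Hence: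
\begin{itemize}
\item[(P3)] $g^mY\subset B'$ for all $m\ne0$, and $g^mY$ shrinks to $p_\pm$ as $m\to\pm\infty$.
\end{itemize}
For the spherical metric $2|dx|/(1+|x|^2)$ the map $x\mapsto\lambda x$ has stretch factor $\lambda(1+|x|^2)/(1+\lambda^2|x|^2)$. On $\{r<|x|<R\}$ this is at most $(1+R^2)\lambda$, and also at most $(1+R^2)r^{-2}\lambda^{-1}$. The stretch factors of $\varphi$ and $\varphi^{-1}$ for the spherical metrics are bounded. So $\sup_Y|(g^m)'|\le C_0e^{-|m|\tau}$ with $C_0$ independent of $\tau$ and $m$, and
\[
\varepsilon:=\sum_{m\ne0}\sup_Y|(g^m)'|^k\le\frac{2C_0^ke^{-k\tau}}{1-e^{-k\tau}} .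
\]
Since $\sigma$ does not depend on $\tau$, we can fix $\tau$ so large that $\varepsilon\sigma<1$.

Let $G=\langle N,g\rangle$. It is finitely generated because $N$ is. Every element of $G$ is represented by at least one word
\begin{equation}\label{eq:word}
w=n_0g^{m_1}n_1g^{m_2}\cdots g^{m_j}n_j,\qquad j\ge0,\quad m_i\ne0,\quad n_1,\dots,n_{j-1}\ne1,
\end{equation}
with $n_i\in N$. Apply such a word to $\xi\in O$, letter by letter from the right. By (P1), $n_j\xi\in Y$. By (P3) and (P2), each $g^{m_i}$ then acts on a point of $Y$ and produces a point of $B'$, and each $n_i$ with $1\le i<j$ acts on a point of $B'$ and produces a point of $Y$. Finally $n_0$ acts on a point of $B'$ if $j\ge1$, and on $\xi$ if $j=0$. In particular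
\begin{equation}\label{eq:pp}
w\xi\in n_0(B'\cup\{\xi\}),\qquad\text{and}\qquad w\xi\in Y\ \text{ if $j=0$ or $n_0\ne1$.}
\end{equation}

\subsection{Discreteness and convergence}

By the chain rule and the itinerary just described, a word with $j\ge1$ satisfies
\[
|w'(\xi_0)|\le\sup_{B'}|n_0'|\cdot\sup_Y|(g^{m_1})'|\cdot\sup_{B'}|n_1'|\cdots\sup_Y|(g^{m_j})'|\cdot|n_j'(\xi_0)| .
\]
Raise to the power $k$ and sum over all letters: the words with a given $j\ge0$ contribute at most $\sigma^{j+1}\varepsilon^j$ to $\sum_w|w'(\xi_0)|^k$. By the lower bound in Lemma~\ref{lem:ball}(a),
\[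
\mathcal P_G(k)\le4^k\sum_{j\ge0}\sigma^{j+1}\varepsilon^j<\infty .
\]
So for each $\rho$ only finitely many $w\in G$ have $\|w\|\le\rho$. Hence $G$ is discrete, and $\delta(G)\le k$. Since $\mathbf K\supset\Lambda(N)=S^k$, the group $G$ is non-elementary and $\operatorname{TD}(\mathbf K)\ge k$.

\subsection{The limit set}

The bound $\delta\le k$ controls only the radial limit set. To bound the dimension of all of $\mathbf K$ we describe $\mathbf K$ directly. For $j\ge1$ let $U_j$ be the set of words $u=n_0g^{m_1}n_1\cdots n_{j-1}g^{m_j}$ with $m_i\ne0$ and $n_1,\dots,n_{j-1}\ne1$, and put $\Lambda'=\bigcap_{j\ge1}\bigcup_{u\in U_j}uY$. We claim that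
\begin{equation}\label{eq:limit}
\mathbf K\subset GS^k\cup G\{p_-,p_+\}\cup\Lambda' .
\end{equation}

Let $\eta\in\mathbf K$, and let $w_i\in G$ be distinct with $w_io\to\eta$. Pass to a subsequence along which $w_i^{-1}o$ converges, to $\zeta$ say, and choose $\xi\in O\setminus\{\zeta\}$. Then $w_i\xi\to\eta$ by Lemma~\ref{lem:ball}(b). Represent each $w_i$ by a word \eqref{eq:word}. We remove letters from the left by the following step, which uses only that the words represent distinct elements and that $w_i\xi$ converges.

\emph{Step.} If infinitely many different first letters $n_0$ occur, then $\eta\in S^k$: by \eqref{eq:pp} and proper discontinuity, a compact neighborhood in $\Omega$ of a point of $\Omega$ meets $n(B'\cup\{\xi\})$ for only finitely many $n$. Otherwise pass to a subsequence with constant first letter $n_0$. At most one $w_i$ has $j=0$, since such a word represents the element $n_0$; discard it. Write $w_i=n_0g^{m(i)}w_i'$, where $w_i'$ is again a word \eqref{eq:word}, and it either contains no power of $g$ or has a nontrivial first letter. By \eqref{eq:pp}, $w_i'\xi\in Y$. If $m(i)$ is unbounded, then $\eta\in n_0\{p_-,p_+\}$ by (P3).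 Otherwise pass to a subsequence with $m(i)=m_1$ constant. Then the $w_i'$ represent distinct elements, and $w_i'\xi\to\eta':=(n_0g^{m_1})^{-1}\eta$, which lies in $Y$ because $Y$ is closed.

Repeat the step with $w_i'$ and $\eta'$, and so on. If the process stops at some stage, then $\eta\in G(S^k\cup\{p_-,p_+\})$. If it does not stop, the constant $N$-letters found from the second stage on are nontrivial, and after $j$ stages we have a word $u_j\in U_j$ with $u_j^{-1}\eta\in Y$. Then $\eta\in\Lambda'$. This proves \eqref{eq:limit}.

A word $u\in U_j$ has $j$ letters from $N$ and $j$ powers of $g$, and on a point of $Y$ they act as before. So the chain rule gives $\sum_{u\in U_j}\sup_Y|u'|^k\le(\varepsilon\sigma)^j$. Two points of the cap $Y$ are joined inside $Y$, through its center, by a curve of length at most $2\pi$, so $\operatorname{diam}(uY)\le2\pi\sup_Y|u'|$. Therefore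
\[
\sum_{u\in U_j}\operatorname{diam}(uY)^k\le(2\pi)^k(\varepsilon\sigma)^j\longrightarrow0\qquad(j\to\infty),
\]
and each diameter is at most $2\pi(\varepsilon\sigma)^{j/k}$. For each $j$ the sets $uY$, $u\in U_j$, cover $\Lambda'$, so $\mathcal H^k(\Lambda')=0$. By \eqref{eq:limit}, $\mathbf K$ is contained in the union of countably many round $k$-spheres, a countable set and an $\mathcal H^k$-null set. Hence $\operatorname{HD}(\mathbf K)\le k$, and by (D1)
\[
k\le\operatorname{TD}(\mathbf K)\le\operatorname{HD}(\mathbf K)\le k .
\]

Finally, $p_-$ is a fixed point of the loxodromic element $g$, so $p_-\in\mathbf K$, and $p_-\in\Omega$. Thus $\mathbf K\supsetneq S^k$. A round $k$-sphere in $S^d$ is the intersection of $S^d$ with its own affine span, which has dimension $k+1$; so a round $k$-sphere that contains another one is equal to it. Hence $\mathbf K$ is not a generalized $k$-sphere, and Theorem~\ref{thm:B}(b) is proved. \qed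

\begin{remark}\label{rem:hyp}
Torsion-freeness of $N$ was used to find $B^+$, the equality $\Lambda(N)=S^k$ to get $S^k\subset\mathbf K$, and convergence of $\mathcal P_N(k)$ to get $\sigma<\infty$. Finite generation of $N$ was used only to conclude that $G$ is finitely generated, and the proof runs unchanged for $k=1$. The case $k=1$ is excluded from the theorem because it is empty: by Theorem~\ref{thm:C}, a finitely generated discrete group with limit set $S^1$ has $\mathcal P_N(1)=\infty$.
\end{remark}

\section{Normal subgroups of lattices and random walks}\label{sec:walk}

\subsection{Transience gives convergence}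

Let $Q$ be a group with a finite symmetric generating set $T$. The simple random walk moves from $q$ to $qt$ with $t\in T$ uniformly distributed, and it is \emph{transient} if the expected number of visits to the starting point is finite. We use two theorems.
\begin{itemize}
\item[(W1)] The walk is transient if and only if there is $C$ with $|F(1)|^2\le C\sum_{q\in Q,\,t\in T}|F(q)-F(qt)|^2$ for all finitely supported $F:Q\to\mathbb R$ \cite[Theorem 2.12]{Woess}.
\item[(W2)] (Varopoulos) If the walk is not transient, then $Q$ is finite or has a finite-index subgroup isomorphic to $\mathbb Z$ or $\mathbb Z^2$ \cite[Theorem 3.24]{Woess}.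
\end{itemize}
We call $Q$ \emph{transient} if its simple random walk is. By (W2), $\mathbb Z^3$ is transient, and so is every finitely generated group that has no abelian subgroup of finite index.

On a connected Riemannian manifold $M$ with heat kernel $h_M$, the Green function is $G_M(x,y)=\int_0^\infty h_M(t,x,y)\,dt$. The \emph{capacity} of a compact set $B$ is the infimum of $\int_M|\nabla f|^2$ over compactly supported Lipschitz functions $f$ with $f=1$ on $B$. The continuous counterpart of (W1) is:
\begin{itemize}
\item[(W3)] If some compact ball in $M$ has positive capacity, then $M$ is non-parabolic, that is, $G_M$ is finite off the diagonal \cite[Theorem 5.1]{Grigoryan}.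
\end{itemize}

In the tree model the random walk upstairs projects exactly to the walk on the quotient. Here Brownian motion on $\mathbb H^n$ projects exactly to Brownian motion on $\mathbb H^n/N$, which gives the analogue of \eqref{eq:tree}, but one more step is needed to pass from the group $Q$ to the manifold $\mathbb H^n/N$. The criteria (W1) and (W3) are both energy inequalities, and one is transferred to the other by averaging over balls.

\begin{lemma}\label{lem:trans}
Let $\Gamma<\operatorname{Isom}(\mathbb H^n)$ be discrete and torsion-free, $N\lhd\Gamma$, and suppose that $Q=\Gamma/N$ is finitely generated and transient. Then $\mathcal P_N(n-1)<\infty$.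
\end{lemma}

\begin{proof}
The group $Q$ acts on $M=\mathbb H^n/N$ by isometries, freely and properly discontinuously. If $M$ were compact, $Q$ would be finite and not transient; so $M$ is noncompact. Let $T$ be a finite symmetric generating set of $Q$ with transient walk, and let $B\subset M$ be a small closed geodesic ball.

We need a domain that contains $B$ and all $tB$ and satisfies a Poincar\'e inequality. Choose a compact connected set $K_0\supset B\cup\bigcup_{t\in T}tB$, a smooth proper function $f_0:M\to[0,\infty)$, and a regular value $\kappa>\max_{K_0}f_0$. Let $D$ be the component of $\{f_0<\kappa\}$ containing $K_0$. It is the interior of a compact connected manifold with smooth boundary, so there is $C_1$ with $\int_D|f-f_D|^2\le C_1\int_D|\nabla f|^2$ for all Lipschitz $f$, where $f_D$ is the mean of $f$ over $D$. The same inequality, with the same constant, holds on each isometric copy $qD$.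

Let $f$ be a compactly supported Lipschitz function on $M$, and let $F(q)$ be the mean of $f$ over $qB$. By proper discontinuity $F$ has finite support. For $t\in T$, both $qB$ and $qtB$ lie in $qD$. If $B_1$ is either of these balls, then by the Cauchy--Schwarz inequality
\[
|f_{B_1}-f_{qD}|^2\le\frac1{\operatorname{vol}B}\int_{B_1}|f-f_{qD}|^2\le\frac{C_1}{\operatorname{vol}B}\int_{qD}|\nabla f|^2 .
\]
Hence $|F(q)-F(qt)|^2\le C_2\int_{qD}|\nabla f|^2$ with $C_2=4C_1/\operatorname{vol}B$. If a point lies in $qD\cap q'D$, then $q^{-1}q'D$ meets $D$; so a point lies in at most $\nu=\#\{q:qD\cap D\ne\emptyset\}<\infty$ of the sets $qD$. Summing,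
\[
\sum_{q,t}|F(q)-F(qt)|^2\le C_2\,\nu\,|T|\int_M|\nabla f|^2 .
\]
If $f=1$ on $B$ then $F(1)=1$, and (W1) gives $\int_M|\nabla f|^2\ge(CC_2\nu|T|)^{-1}$. So $B$ has positive capacity, and $G_M$ is finite off the diagonal by (W3).

For the covering $\mathbb H^n\to M$, $x\mapsto\bar x$, the heat kernels are related by $h_M(t,\bar x,\bar y)=\sum_{g\in N}h_{\mathbb H^n}(t,x,gy)$. Integrating in $t$ (all terms are positive) gives $\sum_{g\in N}G_{\mathbb H^n}(x,gy)=G_M(\bar x,\bar y)<\infty$ for $x\notin Ny$. The Green function of $\mathbb H^n$ is $G_{\mathbb H^n}(x,y)=c_n\int_{\operatorname{dist}(x,y)}^\infty\sinh^{1-n}(s)\,ds$ with $c_n>0$. Since $\sinh s\le e^s$, it is at least $\frac{c_n}{n-1}e^{-(n-1)\operatorname{dist}(x,y)}$. So $\sum_{g\in N}e^{-(n-1)\operatorname{dist}(x,gy)}<\infty$, and replacing $x$ and $y$ by $o$ changes each term by a bounded factor.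
\end{proof}

\subsection{Amenability gives the exact exponent}

Lemma~\ref{lem:trans} gives $\delta(N)\le n-1$, and the bound $\delta\le k$ is all that is needed to contradict \eqref{eq:dich}. The next lemma is used only for the equalities $\delta=3$ and $\delta=4$ in Theorems~\ref{thm:A} and \ref{thm:B}(a).

A countable group $Q$ is \emph{amenable} if for every finite $T'\subset Q$ there are finite nonempty sets $E\subset Q$ with $|\partial E|/|E|$ arbitrarily small, where $\partial E=\{q\in E:qT'\not\subset E\}$. Nilpotent groups are amenable. For a complete manifold $M$, the bottom of the spectrum $\lambda_0(M)$ is the infimum of $\int|\nabla f|^2/\int f^2$ over nonzero compactly supported Lipschitz functions. For a torsion-free discrete $N<\operatorname{Isom}(\mathbb H^n)$ the Elstrodt--Patterson--Sullivan formula \cite{Sullivan} states that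
\begin{equation}\label{eq:EPS}
\lambda_0(\mathbb H^n/N)=\begin{cases}\delta(N)\,(n-1-\delta(N))&\text{if }\delta(N)\ge\frac{n-1}2,\\[2pt] \frac{(n-1)^2}4&\text{otherwise.}\end{cases}
\end{equation}

\begin{lemma}\label{lem:amen}
Let $\Gamma<\operatorname{Isom}(\mathbb H^n)$ be a torsion-free lattice, $N\lhd\Gamma$, and suppose that $Q=\Gamma/N$ is amenable. Then $\delta(N)=n-1$.
\end{lemma}

\begin{proof}
By \eqref{eq:EPS} it suffices to show $\lambda_0(M)=0$ for $M=\mathbb H^n/N$. Let $M_1=\mathbb H^n/\Gamma$ and let $\pi:M\to M_1$ be the covering with group $Q$. We take a test function of small energy on $M_1$, lift it to $M$, and cut the lift off along a set $E\subset Q$ with small boundary.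

Let $\varepsilon>0$. The function $u$ on $M_1$ that equals $1$ on a ball of radius $r$, vanishes outside the concentric ball of radius $r+1$, and is linear in the distance in between, is Lipschitz with compact support. Its energy is at most the volume of the complement of the smaller ball. Since $M_1$ has finite volume, $\int|\nabla u|^2\le\varepsilon\int u^2$ for large $r$. Fix such $r$, and let $\tilde u=u\circ\pi$.

For a function $h$ on $M$ write $q_*h=h\circ q^{-1}$. Let $U$ be a compact neighborhood of $\operatorname{supp}u$, let $K\subset M$ be compact with $\pi(K)\supset U$, and let $h_0\ge0$ be smooth, compactly supported and positive on $K$. The locally finite sum $\sum_qq_*h_0$ descends to a smooth function $H$ on $M_1$, positive on $U$. Let $\phi:M_1\to[0,1]$ be smooth, supported in the interior of $U$, and equal to $1$ on a neighborhood of $\operatorname{supp}u$. Put $h=h_0\cdot(\phi/H)\circ\pi$. Then $h\ge0$ is smooth with compact support $F_0$, and $\sum_qq_*h=\phi\circ\pi$. For every $f$ on $M_1$ supported in $\operatorname{supp}u$ and every $q$,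
\begin{equation}\label{eq:unfold}
\int_M(q_*h)\,(f\circ\pi)=\int_Mh\,(f\circ\pi)=\int_{M_1}\phi f=\int_{M_1}f .
\end{equation}

Let $T'=\{t\in Q:tF_0\cap F_0\ne\emptyset\}$, a finite set. For finite $E\subset Q$ put $\theta_E=\sum_{q\in E}q_*h$ and $Y_E=\bigcup_{q\in\partial E}qF_0$. Then $0\le\theta_E\le1$, $|\nabla\theta_E|\le|T'|\sup|\nabla h|$, and $\operatorname{vol}Y_E\le|\partial E|\operatorname{vol}F_0$. Let $y\in\operatorname{supp}\tilde u\setminus Y_E$. If $y\in qF_0\cap q'F_0$ with $q\in E$ and $q'\notin E$, then $q^{-1}q'\in T'$, so $q\in\partial E$ and $y\in Y_E$, which is false. So the elements $q$ with $y\in qF_0$ lie all in $E$ or all outside $E$. The closed sets $qF_0$ form a locally finite family, so near $y$ the function $\theta_E$ equals $\phi\circ\pi=1$ or $0$. Thus $\nabla\theta_E=0$ and $\theta_E^2=\theta_E$ on $\operatorname{supp}\tilde u\setminus Y_E$. Using $|\nabla(\theta_E\tilde u)|^2\le2\theta_E|\nabla\tilde u|^2+2\tilde u^2|\nabla\theta_E|^2$ and \eqref{eq:unfold}, we get, with $C$ independent of $E$,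
\[
\int_M|\nabla(\theta_E\tilde u)|^2\le2|E|\int_{M_1}|\nabla u|^2+C|\partial E|,\qquad
\int_M\theta_E^2\tilde u^2\ge|E|\int_{M_1}u^2-C|\partial E| .
\]
Letting $|\partial E|/|E|\to0$ gives $\lambda_0(M)\le2\varepsilon$, and $\varepsilon$ was arbitrary.
\end{proof}

\subsection{The algebraic problem that remains}

\begin{proposition}\label{prop:recipe}
Let $k\ge2$, let $\Gamma<\operatorname{Isom}(\mathbb H^{k+1})$ be a torsion-free lattice, and let $N\lhd\Gamma$ be finitely generated. Suppose that $Q=\Gamma/N$ is finitely generated, nilpotent and transient. Then $\Lambda(N)=S^k$, $\mathcal P_N(k)<\infty$, $\delta(N)=k$, and for every $d\ge k+1$ the statement of Theorem~\ref{thm:A} holds with $3$ replaced by $k$.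
\end{proposition}

\begin{proof}
If $N$ were finite, it would be trivial, since $\Gamma$ is torsion-free, and $\Gamma\cong Q$ would be nilpotent; but $\Gamma$ contains a nonabelian free group by (F3) and (F2). So $N$ is infinite, and $\Lambda(N)=S^k$ by Lemma~\ref{lem:normal} and (F3). Lemmas~\ref{lem:trans} and \ref{lem:amen} give $\mathcal P_N(k)<\infty$ and $\delta(N)=k$. Let $G$ be the group constructed in Section~\ref{sec:comb}. It has all the required properties with $\delta(G)\le k$, and it contains $N$ with unchanged displacements, so $\delta(G)\ge\delta(N)=k$.

Let $G^+$ be the subgroup of orientation-preserving elements, of index at most $2$. It is finitely generated, and it is infinite and normal, so $\Lambda(G^+)=\mathbf K$ by Lemma~\ref{lem:normal}. If $G=G^+\cup G^+h$, then $\|wh\|\ge\|w\|-\|h\|$ gives $\mathcal P_{G^+}(s)\le\mathcal P_G(s)\le(1+e^{s\|h\|})\mathcal P_{G^+}(s)$, so the two series converge for the same $s$.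
\end{proof}

\begin{example}
Without finite generation the construction already works for $k=1$. Let $\Gamma<\operatorname{Isom}(\mathbb H^2)$ be the fundamental group of a closed hyperbolic surface of genus $3$, and let $N$ be the kernel of a surjection $\Gamma\to\mathbb Z^6\to\mathbb Z^3$. The first part of the proof above gives $\Lambda(N)=S^1$, $\mathcal P_N(1)<\infty$ and $\delta(N)=1$. By Remark~\ref{rem:hyp}, for every $d\ge2$ there is a discrete group on $S^d$ with $\delta=\operatorname{TD}(\mathbf K)=1$ whose limit set is not a circle. By Theorem~\ref{thm:C} neither this group nor $N$ is finitely generated.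
\end{example}

\section{Finitely generated kernels in right-angled Coxeter groups}\label{sec:push}

\subsection{Colors and height functions}

Let $\mathcal G$ be a finite graph with vertex set $V$; write $v\sim w$ for adjacent vertices. Its \emph{right-angled Coxeter group} is
\[
W=\langle r_v\ (v\in V)\mid r_v^2=1,\ r_vr_w=r_wr_v\ \text{for }v\sim w\rangle .
\]
The abelianization of $W$ is finite, so maps to $\mathbb Z^m$ exist only on subgroups. They come from pairs of non-commuting generators. Assume that $V$ is partitioned into classes $V_i=\{v_i^+,v_i^-\}$, $i=1,\dots,c$, each consisting of two non-adjacent vertices; $i$ is the \emph{color} of the elements of $V_i$. Adjacent vertices have different colors.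

In the infinite dihedral group $D_\infty=\langle a,b\mid a^2=b^2=1\rangle$ every element is uniquely $(ab)^n$ or $(ab)^na$ with $n\in\mathbb Z$. Define $\ell:D_\infty\to\mathbb Z$ by $\ell((ab)^n)=2n$ and $\ell((ab)^na)=2n+1$. From $(ab)^nb=(ab)^{n-1}a$ and $(ab)^na\,b=(ab)^{n+1}$ we see that $\ell(ga)=\ell(g)+1$, $\ell(gb)=\ell(g)-1$ if $\ell(g)$ is even, and $\ell(ga)=\ell(g)-1$, $\ell(gb)=\ell(g)+1$ if $\ell(g)$ is odd. So $\ell$ identifies the Cayley graph of $D_\infty$ with the integer line. Also $\ell((ab)^ng)=2n+\ell(g)$.

Send $r_{v_i^+},r_{v_i^-}$ to the generators $a,b$ of the $i$-th factor of $D_\infty^c$. Adjacent vertices go to different factors, so this defines a homomorphism $\pi=(\pi_i):W\to D_\infty^c$. Put $\ell_i=\ell\circ\pi_i$. Let $\Gamma\lhd W$ be the kernel of the homomorphism $W\to(\mathbb Z/2)^c$ that sends $r_v$ to the generator indexed by the color of $v$. It has finite index, so it is finitely generated. For $\gamma\in\Gamma$, $\pi_i(\gamma)$ is a word of even length in $a,b$, hence a power of $ab$, and therefore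
\[
\ell_i(\gamma w)=\ell_i(\gamma)+\ell_i(w)\qquad(\gamma\in\Gamma,\ w\in W).
\]
So $(\ell_1,\dots,\ell_c)$ restricts to a homomorphism $\Gamma\to(2\mathbb Z)^c$. It is onto, because $r_{v_i^+}r_{v_i^-}\in\Gamma$ maps to twice the $i$-th basis vector.

Let $1\le m\le c$, and choose $u_1,\dots,u_c\in\mathbb Z^m$ such that any $m$ of them are linearly independent. Define the \emph{height}
\[
\Phi:W\to\mathbb Z^m,\qquad\Phi(w)=\sum_{i=1}^c\ell_i(w)u_i .
\]
Then $\Phi(\gamma w)=\Phi(\gamma)+\Phi(w)$ for $\gamma\in\Gamma$, and $\Phi(\Gamma)$ is the subgroup generated by the $2u_i$, so $\Phi(\Gamma)\cong\mathbb Z^m$. Put $N_\Phi=\ker(\Phi|_\Gamma)$.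

Let $X$ be the Cayley graph of $W$, with edges $\{w,wr_v\}$, and put $\Delta_v(w)=\Phi(wr_v)-\Phi(w)$. The description of $\ell$ gives:
\begin{itemize}
\item[(S1)] $\Delta_v(w)=\pm u_i$ for $v\in V_i$, and $\Delta_{v_i^+}(w)=-\Delta_{v_i^-}(w)$;
\item[(S2)] $\Delta_v(wr_{v'})=\Delta_v(w)$ if $v$ and $v'$ have different colors.
\end{itemize}
Here (S2) holds because $\pi_i(wr_{v'})=\pi_i(w)$ for $v'\notin V_i$.

\subsection{Two small cases}

The group $N_\Phi$ acts on each slab $\{|\Phi|\le R\}\subset X$ with finitely many orbits of vertices. It is finitely generated if its elements can be joined to $1$ inside one slab. So we take a path from $1$ to $n\in N_\Phi$ and try to push its highest vertex down, using the squares of $X$ that come from commuting generators. The smallest cases have $c=2$, $m=1$, $u_1=u_2=1$.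

If $\mathcal G$ is the $4$-cycle in which both vertices of $V_1$ are adjacent to both vertices of $V_2$, then $W=D_\infty\times D_\infty$, the map $(\ell_1,\ell_2)$ identifies $X$ with the square grid on $\mathbb Z^2$, and $\Phi(x,y)=x+y$. At a highest vertex $w$ of a path, both neighbors on the path belong to $\{w-(1,0),\,w-(0,1)\}$. If they coincide, delete the backtrack. If they differ, replace $w$ by $w-(1,1)$, the opposite corner of the square. Here $N_\Phi$ is generated by the translation by $(2,-2)$.

If one edge of the $4$-cycle is removed, some of these squares disappear, and finite generation fails. The underlying structure will be needed in Section~\ref{sec:heis}.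

\begin{lemma}\label{lem:path}
Let $\mathcal G$ be the path $p_1p_2p_3p_4$ with classes $\{p_1,p_3\}$ and $\{p_2,p_4\}$. Then $\Gamma$ is a free group of rank two.
\end{lemma}

\begin{proof}
Write $p_i$ for $r_{p_i}$. Comparing presentations,
\[
W=\langle p_1,p_2\rangle*_{\langle p_2\rangle}\langle p_2,p_3\rangle*_{\langle p_3\rangle}\langle p_3,p_4\rangle,
\]
with three factors isomorphic to $(\mathbb Z/2)^2$. By Bass--Serre theory, $W$ acts without inversions on a tree, with quotient a path with three vertices and two edges; the vertex stabilizers are the conjugates of the three factors and the edge stabilizers are the conjugates of $\langle p_2\rangle$ and $\langle p_3\rangle$. The two generators of each factor have different colors, so the color map $W\to(\mathbb Z/2)^2$ is bijective on each factor. Its kernel $\Gamma$ is normal and meets every vertex stabilizer trivially. So $\Gamma$ acts freely and is the fundamental group of the quotient graph. Each $W$-orbit of vertices is a single $\Gamma$-orbit, and each $W$-orbit of edges splits into $4/2=2$ orbits. The quotient graph is connected with three vertices and four edges, so its fundamental group is free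 of rank two.
\end{proof}

For the path, $N_\Phi$ is a nontrivial normal subgroup of infinite index in a free group, so it is not finitely generated. The push fails at vertices of $X$ where the two descending generators are $r_{p_1}$ and $r_{p_4}$, which do not commute.

\subsection{The push lemma}

For $m\ge2$ we push toward the origin of $\mathbb R^m$. At a vertex of height $p$, a color $i$ with $u_i$ far from orthogonal to $p$ offers exactly one generator that decreases $|\Phi|$ by a definite amount, by (S1). Up to $m-1$ colors may be nearly orthogonal to $p$; these move the height almost tangentially, and a path may arrive at its highest vertex along such an edge. So two things are needed: any two descending generators must be connected through commuting descending generators, and each tangential generator must commute with a descending one.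

\begin{definition}
The colored graph $\mathcal G$ has \emph{property $H(m)$} if the following holds for every set $A\subset V$ that contains exactly one element of each of at least $c-m+1$ classes and no element of the other classes:
\begin{itemize}
\item[(H1)] $A$ spans a connected subgraph of $\mathcal G$;
\item[(H2)] every vertex in a class missed by $A$ is adjacent to an element of $A$.
\end{itemize}
\end{definition}

The $4$-cycle has property $H(1)$; the path does not, because of $A=\{p_1,p_4\}$.

\begin{lemma}\label{lem:push}
If $\mathcal G$ has property $H(m)$, then $N_\Phi$ is finitely generated.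
\end{lemma}

\begin{proof}
For a unit vector $\lambda\in\mathbb R^m$, the $m$-th smallest of the numbers $|\lambda\cdot u_i|$ is positive, since any $m$ of the $u_i$ span $\mathbb R^m$, and it depends continuously on $\lambda$. Let $\eta>0$ be its minimum over the unit sphere. Then for each unit vector $\lambda$ at most $m-1$ indices satisfy $|\lambda\cdot u_i|<\eta$. Put $c_0=\max_i|u_i|$ and fix $R>2c_0^2/\eta$, so that $\eta R>2c_0^2$.

\emph{Claim: every $n\in N_\Phi$ is joined to $1$ by a path in $\{|\Phi|\le R\}$.} Take any path in $X$ from $1$ to $n$, let $\mu$ be the maximum of $|\Phi|^2$ on it, and suppose $\mu>R^2$. Let $w$ be a vertex of the path with $p=\Phi(w)$, $|p|^2=\mu$. It is not an endpoint, since $\Phi(1)=\Phi(n)=0$. Write $\Delta_v=\Delta_v(w)$. Call the color $i$ \emph{live} if $|p\cdot u_i|\ge\eta|p|$; at least $c-m+1$ colors are live. Let $A$ be the set of vertices $v$ of live color with $p\cdot\Delta_v<0$. By (S1), $A$ contains exactly one element of each live class and no other elements, so (H1) and (H2) apply to $A$, and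
\begin{equation}\label{eq:down}
p\cdot\Delta_v\le-\eta|p|<-\eta R<-2c_0^2\qquad(v\in A).
\end{equation}

Let $wr_v$ and $wr_{v'}$ be the neighbors of $w$ on the path, before and after $w$. We first arrange that the path enters $w$ along a generator from $A$. By maximality $|p+\Delta_v|^2\le|p|^2$, so $2p\cdot\Delta_v\le-|\Delta_v|^2<0$. If $v$ has live color, then $v\in A$; put $v_0=v$. If not, (H2) gives $v_0\in A$ adjacent to $v$, and we replace the edge from $wr_v$ to $w$ by the other three sides of a square:
\[
wr_v,\quad wr_vr_{v_0}=wr_{v_0}r_v,\quad wr_{v_0},\quad w .
\]
By (S2), $\Phi(wr_vr_{v_0})=p+\Delta_v+\Delta_{v_0}$, so by \eqref{eq:down}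
\[
|\Phi(wr_vr_{v_0})|^2=|p+\Delta_v|^2+2p\cdot\Delta_{v_0}+2\Delta_v\cdot\Delta_{v_0}+|\Delta_{v_0}|^2<\mu-4c_0^2+3c_0^2<\mu .
\]
Treat the edge from $w$ to $wr_{v'}$ in the same way, in reverse order, obtaining $v_0'\in A$. The path now contains the part $wr_{v_0},w,wr_{v_0'}$. By (H1) there are $v_0,v_1,\dots,v_s=v_0'$ in $A$ with consecutive elements adjacent. Replace that part by
\[
wr_{v_0},\quad wr_{v_0}r_{v_1},\quad wr_{v_1},\quad wr_{v_1}r_{v_2},\quad\dots,\quad wr_{v_s},
\]
which is a path because $wr_{v_j}r_{v_{j+1}}=wr_{v_{j+1}}r_{v_j}$. By \eqref{eq:down} and (S2),
\begin{align*}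
|\Phi(wr_{v_j})|^2&=\mu+2p\cdot\Delta_{v_j}+|\Delta_{v_j}|^2<\mu-4c_0^2+c_0^2<\mu,\\
|\Phi(wr_{v_j}r_{v_{j+1}})|^2&=\mu+2p\cdot(\Delta_{v_j}+\Delta_{v_{j+1}})+|\Delta_{v_j}+\Delta_{v_{j+1}}|^2<\mu-8c_0^2+4c_0^2<\mu .
\end{align*}
One visit to the level $|\Phi|^2=\mu$ has been removed, and all new vertices lie below that level. After finitely many such moves the maximum drops, and since $|\Phi|^2$ takes integer values, after finitely many drops it is at most $R^2$. This proves the claim.

Left multiplication by $N_\Phi$ acts on $X$ by automorphisms, freely on vertices, and preserves $\Phi$. It has finitely many orbits on $\{w:|\Phi(w)|\le R\}$: write $w=\gamma w_j$ with $\gamma\in\Gamma$ and $w_j$ from a finite set of coset representatives; then $\Phi(\gamma)=\Phi(w)-\Phi(w_j)$ takes finitely many values, and each value is taken on one coset $N_\Phi\gamma$. Let $X_0$ be the component of $1$ in the subgraph spanned by $\{|\Phi|\le R\}$. For $n\in N_\Phi$, the component $nX_0$ contains $n$, and $n\in X_0$ by the claim, so $nX_0=X_0$. Let $D\ni1$ be a finite set of representatives of the $N_\Phi$-orbits of vertices of $X_0$, and let $E$ be the set of $n\in N_\Phi$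 such that $nD$ contains a vertex equal or adjacent to a vertex of $D$. There are finitely many such vertices $y$, and for each $y$ and each $x\in D$ at most one $n$ has $nx=y$; so $E$ is finite. Given $n\in N_\Phi$, take a path $1=w_0,w_1,\dots,w_L=n$ in $X_0$ and write $w_t\in n_tD$ with $n_0=1$, $n_L=n$. The vertex $n_t^{-1}w_{t+1}\in n_t^{-1}n_{t+1}D$ is adjacent to $n_t^{-1}w_t\in D$, so $n_t^{-1}n_{t+1}\in E$. Hence $E$ generates $N_\Phi$.
\end{proof}

\section{Two right-angled polytopes of finite volume}\label{sec:poly}

\subsection{From vectors to lattices}

Let $b$ be a symmetric bilinear form of signature $(n,1)$ on a real vector space of dimension $n+1$, and let $\mathbb H^n$ be one sheet of the hyperboloid $b(x,x)=-1$. Let $\mathbb A$ be an affine hyperplane that meets the cone over $\mathbb H^n$ in an open Euclidean ball $\mathbb B$. Central projection identifies $\mathbb H^n$ with $\mathbb B$; this is the projective model, in which hyperbolic hyperplanes are the traces of affine hyperplanes. A vector $e$ with $b(e,e)=1$ defines the half-space $\{b(x,e)\le0\}$ and the reflection $x\mapsto x-2b(x,e)e$. We use the standard theorem on reflection groups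 \cite[\S7.1]{Ratcliffe}, \cite{Vinberg}, in the right-angled case:
\begin{itemize}
\item[(R)] Let $P\subset\mathbb H^n$ be an $n$-dimensional convex polyhedron of finite volume with finitely many facets, such that any two adjacent facets (facets meeting in a face of codimension two) meet at angle $\pi/2$. Then the reflections in the facets generate a discrete group with fundamental polyhedron $P$; the relations $r^2=1$ and the commutation of reflections in adjacent facets are defining relations; and the stabilizer of a point of $P$ is generated by the reflections in the facets through it.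
\end{itemize}

\begin{lemma}\label{lem:poly}
Let $(e_v)_{v\in V}$ be a finite family of vectors with $b(e_v,e_v)=1$ and $b(e_v,e_w)\in\{0,-1\}$ for $v\ne w$. Let $\mathcal G$ be the graph on $V$ with $v\sim w$ if and only if $b(e_v,e_w)=0$, and let $V$ be partitioned into $c$ classes of two non-adjacent vertices. Put $\widehat P=\{x\in\mathbb A:b(x,e_v)\le0\ \text{for all }v\}$. Suppose that $\widehat P\subset\overline{\mathbb B}$, that $\widehat P$ has nonempty interior in $\mathbb A$, and that a group of affine symmetries of $\widehat P$ permutes the hyperplanes $\mathbb A\cap e_v^\perp$ transitively. Then the reflections $r_v$ in the vectors $e_v$ generate a discrete group isomorphic to the right-angled Coxeter group $W$ of $\mathcal G$, and the subgroup $\Gamma<W$ of Section~\ref{sec:push} is a torsion-free lattice in $\operatorname{Isom}(\mathbb H^n)$.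
\end{lemma}

\begin{proof}
The set $\widehat P$ is a compact convex polytope whose vertices lie in $\overline{\mathbb B}$. It is a finite union of simplices with vertices in $\overline{\mathbb B}$, and each of these has finite hyperbolic volume, so $P=\widehat P\cap\mathbb B$ has finite volume. A point of $\widehat P$ on the sphere $\partial\mathbb B$ is an extreme point of $\overline{\mathbb B}$, hence of $\widehat P$, hence a vertex; so $\widehat P\setminus P$ is finite. The hyperplanes $e_v^\perp$ are distinct: $e_v\ne e_w$ since $b(e_v,e_w)\ne1$, and $e_v\ne-e_w$ since $\widehat P$ has interior. At least one of them carries a facet of $\widehat P$, so by transitivity all of them do, and removing finitely many points leaves a facet of $P$.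

Suppose $e_v^\perp$ and $e_w^\perp$, $v\ne w$, contain a common point $x\in\mathbb H^n$. Then $e_v,e_w$ are independent unit vectors in the positive definite space $x^\perp$, so $|b(e_v,e_w)|<1$, which forces $b(e_v,e_w)=0$. Thus facets that meet are orthogonal and correspond to adjacent vertices of $\mathcal G$, and (R) applies. The defining relations given by (R) are among the relations of $W$. Conversely all relations of $W$ hold, since reflections in orthogonal vectors commute. So the reflection group is $W$. It is a lattice, and so is the finite-index subgroup $\Gamma$.

Let $\gamma\in\Gamma$ have finite order. By (F4) it fixes a point, and after conjugation in $W$, which preserves $\Gamma$, this point lies in $P$. By (R) its stabilizer is generated by the reflections $r_v$ in the facets through it. The corresponding vertices are pairwise adjacent, so these reflections commute and have distinct colors. Every element of the stabilizer is a product of distinct such reflections, so the stabilizer injects into $(\mathbb Z/2)^c$ and meets $\Gamma$ trivially. Hence $\gamma=1$.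
\end{proof}

\subsection{A polytope in $\mathbb H^5$ and the proof of Theorem~\ref{thm:B}(a)}

On $\mathbb R^5\times\mathbb R$ let $b$ be the form with $b((y;x_0),(y;x_0))=|y|^2-x_0^2$, and let $\mathbb A=\{x_0=1\}$, so that $\mathbb B$ is the unit ball $|y|<1$. Let $V$ be the set of the $16$ sign vectors $\epsilon\in\{\pm1\}^5$ with $\prod\epsilon_i=1$, and put $e_\epsilon=\frac12(\epsilon;1)$. Two elements of $V$ differ in an even number $h\in\{0,2,4\}$ of positions, and
\[
b(e_\epsilon,e_{\epsilon'})=\tfrac14\big((5-2h)-1\big)=1-\tfrac h2\in\{1,0,-1\}.
\]
So $\mathcal G$ is the graph ``$h=2$'', and distinct vertices are non-adjacent exactly when $h=4$. Since $b((y;1),e_\epsilon)=\frac12(\epsilon\cdot y-1)$, we have $\widehat P=\{y:\epsilon\cdot y\le1\ \text{for all }\epsilon\in V\}$. The origin is an interior point. Permutations of the coordinates and changes of an even number of signs preserve $V$ and $\widehat P$, and even sign changes act transitively on $V$.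

\emph{$\widehat P$ lies in the closed unit ball.} Using the symmetries, assume $y_1\ge y_2\ge y_3\ge y_4\ge|y_5|$. We use only the constraint $\sum y_i\le1$. If $y_5\ge0$, then $|y|^2\le(\sum y_i)^2\le1$. Let $y_5=-\beta<0$, and put $t=y_4-\beta\ge0$ and $s=y_1+y_2+y_3$. The constraint reads $s\le1-t$, and $s\ge3y_4=3(\beta+t)$; together these give $3\beta+4t\le1$. On the triangle $\{y_1,y_2,y_3\ge y_4,\ y_1+y_2+y_3=s\}$ the convex function $y_1^2+y_2^2+y_3^2$ is largest at a vertex, where it equals $(s-2y_4)^2+2y_4^2$. Moreover $0\le s-2y_4\le1-3t-2\beta$. Hence
\[
|y|^2\le(1-3t-2\beta)^2+3(\beta+t)^2+\beta^2 .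
\]
The right side is a convex function on the triangle $\beta,t\ge0$, $3\beta+4t\le1$, with values $1$, $\frac59$, $\frac14$ at the vertices $(\beta,t)=(0,0)$, $(\frac13,0)$, $(0,\frac14)$. So $|y|\le1$.

Pair each $\epsilon$ with the vector obtained by changing its first four signs. This gives $c=8$ classes of non-adjacent vertices, and Lemma~\ref{lem:poly} yields a torsion-free lattice $\Gamma<\operatorname{Isom}(\mathbb H^5)$.

\begin{lemma}\label{lem:H3}
This colored graph has property $H(3)$.
\end{lemma}

\begin{proof}
Call two vertices \emph{far} if $h=4$. Each vertex has exactly five far vertices, obtained by changing all signs but one, and one of them is its class partner. Two of these five differ in exactly two positions, so no three vertices are pairwise far. Let $\epsilon,\epsilon^*$ differ exactly in positions $p,q$. The vertex obtained from $\epsilon$ by changing all signs but the $i$-th differs from $\epsilon^*$ in four positions if $i\in\{p,q\}$, and in two positions otherwise. So adjacent vertices have exactly two common far vertices.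

Let $A$ contain exactly one element of each of at least $c-m+1=6$ classes and nothing else. If (H1) fails, then $A=S\sqcup T$ with $S,T\ne\emptyset$ and every element of $S$ far from every element of $T$. If $S=\{\epsilon\}$, then $|T|\ge5$, so $T$ consists of all five vertices far from $\epsilon$, including the partner of $\epsilon$; this contradicts the choice of $A$. The case $|T|=1$ is symmetric. If $|S|,|T|\ge2$, two elements of $S$ have a common far vertex, so they are not far from each other, so they are adjacent, and $|T|\le2$. By symmetry $|S|\le2$, contradicting $|A|\ge6$. For (H2), let $v$ lie in a class missed by $A$. Neither $v$ nor its partner is in $A$, so at most four elements of $A$ are non-adjacent to $v$, and $|A|\ge6$.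
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Take $m=3$ and $u_i=(1,i,i^2)$, $i=1,\dots,8$; any three are independent by the Vandermonde determinant. By Lemmas~\ref{lem:H3} and \ref{lem:push}, $N_\Phi$ is finitely generated, and $\Gamma/N_\Phi\cong\mathbb Z^3$ is abelian and transient. Apply Proposition~\ref{prop:recipe} with $k=4$.
\end{proof}

\subsection{A polytope in $\mathbb H^4$}\label{sub:H4}

On $\mathbb R^5$ let
\[
b(x,y)=\sum x_iy_i-\tfrac14\Big(\sum x_i\Big)\Big(\sum y_i\Big).
\]
The form is positive definite on $\{\sum x_i=0\}$. The vector $\mathbf 1=(1,\dots,1)$ is orthogonal to this hyperplane, because $b(\mathbf 1,y)=-\frac14\sum y_i$, and $b(\mathbf 1,\mathbf 1)=-\frac54$. So the signature is $(4,1)$. Let $\mathbb H^4$ be the sheet with $\sum x_i>0$ and let $\mathbb A=\{\sum x_i=2\}$. On $\mathbb A$ we have $b(x,x)=\sum x_i^2-1$, so $\mathbb B=\mathbb A\cap\{\sum x_i^2<1\}$.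

Let $V$ be the set of the ten two-element subsets of $\{1,\dots,5\}$, written $12,13,\dots,45$. For $v=\{i,j\}$ put $e_v=f_i+f_j$, where $f_1,\dots,f_5$ is the standard basis. Then $b(e_v,e_w)=|v\cap w|-1$, which is $1,0,-1$ according as $v=w$, $|v\cap w|=1$, $v\cap w=\emptyset$. So distinct vertices of $\mathcal G$ are non-adjacent exactly when they are disjoint. On $\mathbb A$ we have $b(x,e_{ij})=x_i+x_j-1$, so
\[
\widehat P=\Big\{\sum x_i=2,\ \ x_i+x_j\le1\ \ (i\ne j)\Big\}.
\]
The point $(\frac25,\dots,\frac25)$ is interior, and the symmetric group on five letters preserves $\widehat P$ and is transitive on $V$.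

\emph{$\widehat P$ lies in $\overline{\mathbb B}$.} Let $x_1\ge\dots\ge x_5$. Then $x_5=2-(x_1+x_2)-(x_3+x_4)\ge0$. Put $a=x_2$ and $s=x_1+x_2$, so that $0\le2a\le s\le1$. Since $0\le x_3,x_4,x_5\le a$ and $x_3+x_4+x_5=2-s$,
\[
\sum x_i^2\le(s-a)^2+a^2+a(2-s)=s^2-3as+2a^2+2a .
\]
The right side is convex in $s\in[2a,1]$. It equals $2a\le1$ at $s=2a$ and $1-a(1-2a)\le1$ at $s=1$. So $\sum x_i^2\le1$.

Partition $V$ into the $c=5$ classes
\[
\{12,34\},\quad\{13,25\},\quad\{14,35\},\quad\{15,24\},\quad\{23,45\}.
\]
Lemma~\ref{lem:poly} yields a torsion-free lattice $\Gamma<\operatorname{Isom}(\mathbb H^4)$. Figure~\ref{fig:petersen} shows the non-adjacent pairs.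

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,fill=white,inner sep=1.5pt,font=\small}]
\foreach \n/\p/\q in {0/12/34,1/35/14,2/24/15,3/13/25,4/45/23}{
  \node (o\n) at ({90-72*\n}:2.3) {$\p$};
  \node (i\n) at ({90-72*\n}:1.15) {$\q$};
  \draw[very thick] (o\n)--(i\n);}
\foreach \n/\p/\q in {0/1/2,1/2/3,2/3/4,3/4/0,4/0/1}{
  \draw (o\n)--(o\p);
  \draw (i\n)--(i\q);}
\end{tikzpicture}
\caption{The ten two-element subsets of $\{1,\dots,5\}$, joined when they are disjoint, that is, when the corresponding reflections of $\mathbb H^4$ do not commute. The five thick edges are the color classes. Any two thick edges are joined by exactly one thin edge.}\label{fig:petersen}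
\end{figure}

\begin{lemma}\label{lem:H2}
\textup{(a)} Between two different classes exactly one of the four pairs of vertices is non-adjacent.

\textup{(b)} The colored graph has property $H(2)$.
\end{lemma}

\begin{proof}
(a) Each vertex is disjoint from exactly three others, so there are $15$ disjoint pairs, five of them inside classes. The other ten are
\[
34|25,\ \ 12|35,\ \ 34|15,\ \ 12|45,\ \ 25|14,\ \ 13|24,\ \ 13|45,\ \ 35|24,\ \ 14|23,\ \ 15|23 .
\]
Numbering the classes $1,\dots,5$ in the order displayed above, these join the classes $1$--$2$, $1$--$3$, $1$--$4$, $1$--$5$, $2$--$3$, $2$--$4$, $2$--$5$, $3$--$4$, $3$--$5$, $4$--$5$.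

(b) Let $A$ contain exactly one element of each of at least $c-m+1=4$ classes and nothing else. If (H1) fails, then $A=S\sqcup T$ with $S,T\ne\emptyset$ and every element of $S$ disjoint from every element of $T$. If $S=\{s\}$, then $|T|\ge3$, so $T$ consists of all three vertices disjoint from $s$, including the partner of $s$; this is impossible, and so is $|T|=1$. If $|S|,|T|\ge2$, two distinct elements of $S$ have a union of size at least $3$, so at most one two-element subset is disjoint from both, contradicting $|T|\ge2$. For (H2), let $v$ lie in a class missed by $A$. Of the three vertices disjoint from $v$, one is its partner, which is not in $A$. So at most two elements of $A$ are non-adjacent to $v$, and $|A|\ge4$.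
\end{proof}

Property $H(3)$ fails for this coloring: the set $A=\{12,35,45\}$ meets three classes once each, and $12$ is disjoint from both $35$ and $45$. So Lemma~\ref{lem:push} does not give us a quotient $\mathbb Z^3$, and the quotient $\mathbb Z^2$ that it does give is recurrent.

\section{A Heisenberg quotient}\label{sec:heis}

Let $W$ and $\Gamma$ be as in Section~\ref{sub:H4}. Take $m=2$, $u_i=(1,i)$, and write $\Phi=(\chi_1,\chi_2)$, so that $\chi_1=\sum_i\ell_i$ and $\chi_2=\sum_jj\,\ell_j$. By Lemmas~\ref{lem:H2}(b) and \ref{lem:push}, $N_\Phi$ is finitely generated, and $\Gamma/N_\Phi\cong\mathbb Z^2$. We enlarge this quotient by a central $\mathbb Z$ so that it becomes nonabelian and hence, by (W2), transient. Two things must be shown: that such a quotient of $\Gamma$ exists, and that its kernel is still finitely generated.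

\subsection{Lifting to the Heisenberg group}

The Heisenberg group $\operatorname{Heis}(\mathbb Z)$ is $\mathbb Z^3$ with the product
\[
(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy').
\]
The subgroup $\{(0,0,z)\}$ is central with abelian quotient, so the group is nilpotent, and comparing the two orders of multiplication gives the commutator
\begin{equation}\label{eq:comm}
[(x,y,z),(x',y',z')]=(0,0,xy'-x'y).
\end{equation}
A map $(\chi_1,\chi_2,\psi):\Gamma\to\operatorname{Heis}(\mathbb Z)$ is a homomorphism if and only if
\begin{equation}\label{eq:cocycle}
\psi(gh)=\psi(g)+\psi(h)+\chi_1(g)\chi_2(h)\qquad(g,h\in\Gamma).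
\end{equation}
Since $\chi_1(g)\chi_2(h)=\sum_{i,j}j\,\ell_i(g)\ell_j(h)$, it is enough to find, for each ordered pair $(i,j)$, a function $\psi_{ij}:\Gamma\to\mathbb Z$ with
\begin{equation}\label{eq:cocycleij}
\psi_{ij}(gh)=\psi_{ij}(g)+\psi_{ij}(h)+\ell_i(g)\ell_j(h),
\end{equation}
and to put $\psi=\sum_{i,j}j\,\psi_{ij}$.

For $i=j$ take $\psi_{ii}=\frac12\ell_i^2$. It is integer valued because $\ell_i$ is even on $\Gamma$, and \eqref{eq:cocycleij} is the identity $\frac12(s+t)^2=\frac12s^2+\frac12t^2+st$.

For $i\ne j$ there is an obstruction in general. If both vertices of $V_i$ were adjacent to both vertices of $V_j$, the elements $g=r_{v_i^+}r_{v_i^-}$ and $h=r_{v_j^+}r_{v_j^-}$ would commute, and \eqref{eq:cocycleij} would force $4=\ell_i(g)\ell_j(h)=\ell_i(h)\ell_j(g)=0$. So the lift needs missing edges between classes, while property $H(2)$ needs many edges; Lemma~\ref{lem:H2} says that our coloring has both. By part (a), the subgraph of $\mathcal G$ on $V_i\cup V_j$ is a $4$-cycle with one edge removed, that is, a path with alternating colors. Let $W_{ij}$ be its Coxeter group and $\Gamma_{ij}$ the kernel of the color map $W_{ij}\to(\mathbb Z/2)^2$.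 By Lemma~\ref{lem:path}, $\Gamma_{ij}$ is free. Sending $r_v$ to $r_v$ for $v\in V_i\cup V_j$ and to $1$ otherwise respects the relations of $W$ and defines a homomorphism $W\to W_{ij}$. It preserves the parity of the number of letters of colors $i$ and $j$, so it maps $\Gamma$ into $\Gamma_{ij}$. The maps $\pi_i,\pi_j$ kill the same generators, so $\ell_i$ and $\ell_j$ factor through $W_{ij}$, and they are homomorphisms on $\Gamma_{ij}$. Send each element $\gamma$ of a free basis of $\Gamma_{ij}$ to $(\ell_i(\gamma),\ell_j(\gamma),0)$. This defines a homomorphism $\Gamma_{ij}\to\operatorname{Heis}(\mathbb Z)$ whose first two coordinates are $\ell_i,\ell_j$. Its third coordinate, pulled back to $\Gamma$, satisfies \eqref{eq:cocycleij}.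

We have constructed a homomorphism $\rho=(\chi_1,\chi_2,\psi):\Gamma\to\operatorname{Heis}(\mathbb Z)$. Put
\[
Q=\rho(\Gamma),\qquad N=\ker\rho,\qquad Z=Q\cap\{(0,0,z)\}.
\]
Then $N_\Phi=\rho^{-1}(Z)$ and $Q/Z\cong\Phi(\Gamma)\cong\mathbb Z^2$. By \eqref{eq:comm}, two elements of $Q$ with linearly independent images in $Q/Z$ do not commute. Hence $Z$ is nontrivial, so $Z\cong\mathbb Z$; and every finite-index subgroup of $Q$, having image of rank two in $Q/Z$, is nonabelian. By (W2), $Q$ is transient. It is finitely generated because $\Gamma$ is, and nilpotent as a subgroup of $\operatorname{Heis}(\mathbb Z)$.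

\subsection{Finite generation of the kernel}

The group $N$ is the kernel of the surjection $N_\Phi\to Z\cong\mathbb Z$, and finite generation of $N_\Phi$ alone says nothing about it, as surjections from a free group of rank two onto $\mathbb Z$ show. The extra input is the nontrivial commutator in $Q$. It acts as a shear on a plane of characters of an intermediate group and moves all of them close to two characters that we already control.

Let $G_0$ be a finitely generated group. A \emph{character} is a homomorphism $\chi:G_0\to\mathbb R$, and the character sphere is $(\operatorname{Hom}(G_0,\mathbb R)\setminus0)/\mathbb R_+$. The Bieri--Neumann--Strebel invariant $\Sigma^1(G_0)$ is the set of classes $[\chi]$ such that the elements with $\chi\ge0$ span a connected subgraph of the Cayley graph; it does not depend on the finite generating set. We use only the following properties \cite{BNS}.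
\begin{itemize}
\item[(B1)] $\Sigma^1(G_0)$ is open in the character sphere.
\item[(B2)] $\Sigma^1(G_0)$ is invariant under $\operatorname{Aut}(G_0)$.
\item[(B3)] If $N_0\lhd G_0$ and $G_0/N_0$ is abelian, then $N_0$ is finitely generated if and only if every nonzero character vanishing on $N_0$ represents an element of $\Sigma^1(G_0)$.
\end{itemize}

\begin{lemma}\label{lem:BNS}
The group $N$ is finitely generated.
\end{lemma}

\begin{proof}
Property (B3) needs an abelian quotient, so we replace $\Gamma$ by the preimage of an abelian subgroup of $Q$. Choose $g_1,g_2\in\Gamma$ whose images form a basis of $Q/Z$, write $\bar g_i=\rho(g_i)$, and let $\zeta$ generate $Z$. By \eqref{eq:comm},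
\[
\bar g_2\bar g_1\bar g_2^{-1}=\bar g_1\zeta^e\quad\text{with }e\ne0 .
\]
Let $G_0=\langle N_\Phi,g_1\rangle=\rho^{-1}(\langle\bar g_1,\zeta\rangle)$. It is finitely generated because $N_\Phi$ is. It is normal in $\Gamma$ because it contains $N_\Phi$ and $\Gamma/N_\Phi$ is abelian. Since $\zeta$ is central and $\bar g_1$ has infinite order modulo $Z$, we have $G_0/N=\langle\bar g_1,\zeta\rangle\cong\mathbb Z^2$.

The characters of $G_0$ that vanish on $N$ are the $\chi_{q,p}$, $(q,p)\in\mathbb R^2$, induced by $\bar g_1\mapsto q$, $\zeta\mapsto p$. The map $(q,p)\mapsto\chi_{q,p}$ is linear and injective, so by (B1) the set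
\[
\mathcal C=\{(q,p)\ne0:[\chi_{q,p}]\in\Sigma^1(G_0)\}
\]
is open and invariant under positive scaling. By (B3) it suffices to show $\mathcal C=\mathbb R^2\setminus0$.

The quotient $G_0/N_\Phi$ is infinite cyclic, and the nonzero characters of $G_0$ vanishing on $N_\Phi$ are the $\chi_{q,0}$, $q\ne0$. Since $N_\Phi$ is finitely generated, (B3) gives $(\pm1,0)\in\mathcal C$. By openness and scaling there is $\varepsilon_0>0$ such that $(q,p)\in\mathcal C$ whenever $|p|<\varepsilon_0|q|$. This covers all points with $p=0$.

Let $\beta$ be the automorphism $g\mapsto g_2gg_2^{-1}$ of $G_0$. It preserves $N$, and on $G_0/N$ it fixes $\zeta$ and sends $\bar g_1$ to $\bar g_1\zeta^e$. Hence $\chi_{q,p}\circ\beta^n=\chi_{q+nep,\,p}$ for $n\in\mathbb Z$. If $p\ne0$, then $ep\ne0$, and we can choose $n$ with $\varepsilon_0|q+nep|>|p|$. Then $(q+nep,p)\in\mathcal C$, and $(q,p)\in\mathcal C$ by (B2).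
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $\Gamma$ is a torsion-free lattice in $\operatorname{Isom}(\mathbb H^4)$, the normal subgroup $N$ is finitely generated by Lemma~\ref{lem:BNS}, and $Q=\Gamma/N$ is finitely generated, nilpotent and transient. Apply Proposition~\ref{prop:recipe} with $k=3$.
\end{proof}

\begin{remark}
The groups of Theorem~\ref{thm:A} violate the hypothesis $\mathcal H^\delta(\mathbf K\setminus\mathbf L)=0$ of \cite{DSU}, as they must, and this can be seen directly. Suppose the ray from $o$ to $\eta$ passes through a point $x$ with $\operatorname{dist}(x,wo)\le L$. Then $|\eta-x|=1-|x|\le4e^Le^{-\|w\|}$ by \eqref{eq:cosh}, and $|x-wo|\le2Le^Le^{-\|w\|}$ by Lemma~\ref{lem:ball}(c). So a radial point with constant $L$ lies in infinitely many of the Euclidean balls with center $wo$ and radius $C_Le^{-\|w\|}$. Since $\mathcal P_G(3)<\infty$, the tails of this family are covers with $\sum\operatorname{diam}^3\to0$. Taking the union over $L=1,2,\dots$ gives $\mathcal H^3(\mathbf L)=0$, while $\mathcal H^3(\mathbf K)\ge\mathcal H^3(S^3)>0$. Thus $\mathcal H^\delta(\mathbf K\setminus\mathbf L)>0$: almost every point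 of the round spheres in $\mathbf K$ is non-radial, and the magnification heuristic of Section~\ref{sec:intro} does not apply there.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BNS} Bieri, Neumann and Strebel, Invent. Math. 90 (1987).

\bibitem{DSU} Tushar Das, David Simmons and Mariusz Urba\'nski, \emph{Dimension rigidity in conformal structures}, arXiv:1504.01774 (2015).

\bibitem{Grigoryan} Grigor'yan, Bull. AMS 36 (1999).

\bibitem{Ratcliffe} Ratcliffe, \emph{Foundations of Hyperbolic Manifolds}.

\bibitem{Sullivan} Sullivan, J. Differential Geom. 25 (1987).

\bibitem{Vinberg} Vinberg, Russian Math. Surveys 40 (1985).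

\bibitem{Woess} Woess, \emph{Random Walks on Infinite Graphs and Groups}.

\end{thebibliography}
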